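# Character degree sums of finite reductive groups: the bound $q^{(d-r)/2}(q+1)^r$

## 1. The theorem and what it says

Throughout, $q$ is a power of a prime $p$, $\bar{\mathbb F}=\bar{\mathbb F}_q$ is an algebraic closure of $\mathbb F_q$, and $\mathbf G$ is a connected reductive group over $\bar{\mathbb F}$ **with connected center**, defined over $\mathbb F_q$, with Frobenius map $F$. Write $G=\mathbf G^F=\mathbf G(\mathbb F_q)$. Let $d=\dim\mathbf G$, let $r$ be the rank of $\mathbf G$ (the dimension of a maximal torus), let $\mathbf Z$ be the center (a connected diagonalizable group, so a torus), $l=r-\dim\mathbf Z$ the semisimple rank, and $N=(d-r)/2$ the number of positive roots. For a finite group $G$, $\mathrm{Irr}(G)$ is the set of irreducible complex characters and $k(G)=|\mathrm{Irr}(G)|$ is the number of conjugacy classes. For a linear character $\omega$ of $\mathbf Z^F$, $\mathrm{Irr}(G|\omega)$ is the set of $\chi\in\mathrm{Irr}(G)$ on which $\mathbf Z^F$ acts by the scalars $\omega$.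

**Theorem 1.**

1. For each linear character $\omega$ of $\mathbf Z^F$ we have $\sum_{\chi\in\mathrm{Irr}(G|\omega)}\chi(1)\le q^N(q+1)^l$, strictly if $l>0$. Hence
$$\sum_{\chi\in\mathrm{Irr}(G)}\chi(1)\le|\mathbf Z^F|\,q^N(q+1)^l\le q^{(d-r)/2}(q+1)^r .$$
2. $k(G)\,|G|\le q^{d-r}(q+1)^{2r}$.
3. Equality $\sum_\chi\chi(1)=q^{(d-r)/2}(q+1)^r$, or equality in 2, holds if and only if $\mathbf G$ is a torus on whose character group $F$ acts as $-q$.

The question comes from C. Ryan Vinroot, "Character degree sums and real representations of finite classical groups of odd characteristic", arXiv:0908.2398 (2009): is it true that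
$$q^{(d-r)/2}(q-1)^r\le\sum_{\chi\in\mathrm{Irr}(G)}\chi(1)\le q^{(d-r)/2}(q+1)^r$$
for every $\mathbf G$ as above? The lower bound is a known result, which we take as given. Theorem 1 supplies the upper bound, so the answer is yes, for every such $\mathbf G$ and every $q$.

What do the two outer terms mean? We have $|G|\approx q^d$, the number of characters is about $q^r$, and $\sum\chi(1)^2=|G|$, so a typical degree is about $q^{(d-r)/2}$ and the sum is about $q^{(d-r)/2}q^r$. The statement says that the error is at most the replacement of $q^r$ by $(q\pm1)^r$. These two numbers are the smallest and the largest possible orders of $\mathbf T^F$ for an $r$-dimensional torus $\mathbf T$. Indeed, $F$ acts on the character group $X(\mathbf T)$ as $q\varphi$ with $\varphi$ of finite order, and $|\mathbf T^F|=|\det(q\varphi-1)|=\prod_i|q-\lambda_i|$ for roots of unity $\lambda_i$.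

Part 2 is stronger than the bare upper bound, because Cauchy–Schwarz gives $(\sum\chi(1))^2\le k(G)\sum\chi(1)^2=k(G)|G|$. So the theorem is really about class numbers.

## 2. Tori, $\mathrm{GL}_2$, and a warning from $\mathrm{SL}_2$

*Tori.* If $\mathbf G$ is a torus, then $d=r$, all characters are linear, and $\sum\chi(1)=|G|=\prod|q-\lambda_i|$. For $\mathrm{GL}_1$ this is $q-1$, the lower bound. For the one-dimensional torus with $F(t)=t^{-q}$, $G=\{t:t^{q+1}=1\}$ has order $q+1$, the upper bound. In general $|q-\lambda_i|\le q+1$ with equality only for $\lambda_i=-1$; so the upper bound is reached exactly when all $\lambda_i=-1$. Since a matrix of finite order is diagonalizable, this means $\varphi=-1$.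

*$\mathrm{GL}_2(q)$.* Here $d=4$, $r=2$. The degrees are: $1$ and $q$, each $q-1$ times; $q+1$, $\frac{(q-1)(q-2)}2$ times; $q-1$, $\frac{q(q-1)}2$ times. The sum is
$$(q-1)\Big[1+q+\tfrac{(q-2)(q+1)}2+\tfrac{q(q-1)}2\Big]=q^2(q-1),$$
which indeed lies between $q(q-1)^2$ and $q(q+1)^2$.

*$\mathrm{SL}_2(q)$, $q$ odd.* The center is $\{\pm1\}$, so the hypothesis fails. Here $d=3$, $r=1$. The degrees are $1$, $q$; $q+1$ ($\frac{q-3}2$ times); $q-1$ ($\frac{q-1}2$ times); $\frac{q+1}2$ twice; $\frac{q-1}2$ twice. So $k=q+4$ and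
$$\sum\chi(1)=1+q+(q^2-2q-1)+2q=q^2+q=q(q+1).$$
This equals the upper bound although the group is not a torus, so part 3 fails. Also $k(G)|G|=(q+4)q(q^2-1)$ exceeds $q^2(q+1)^2$, since $(q+4)(q-1)=q^2+3q-4>q^2+q$ for $q\ge3$. So part 2 fails without the hypothesis.

This example also spoils a natural plan. One would like to split $\mathbf G$ into its center and a semisimple piece, and the first candidate for the piece is the derived group. For $\mathbf G=\mathrm{GL}_2$ this is $\mathrm{SL}_2$, for which the required inequality $k|G|\le q^2(q+1)^2$ is false when $q$ is odd. The other candidate is the quotient by the center. For $\mathrm{PGL}_2(q)$ the class number is $q+2$ ($q$ odd) or $q+1$ ($q$ even), and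
$$(q+2)\,q(q^2-1)<q^2(q+1)^2\quad\text{because}\quad (q+2)(q-1)=q^2+q-2<q(q+1).$$
So the quotient works, but with very little to spare.

## 3. Cauchy–Schwarz on each central character

**Proposition 2.** Let $\mathbf H$ be a simple adjoint group over $\bar{\mathbb F}_q$ with an $\mathbb F_q$-structure, of rank $l$ and dimension $\delta$, and $H=\mathbf H^F$. Then
$$k(H)\,|H|<q^{\delta-l}(q+1)^{2l}.$$

This section deduces Theorem 1 from Proposition 2. The remaining sections prove Proposition 2.

**Step 1: pass to the adjoint quotient on rational points.** Let $\mathbf H$ be the quotient of $\mathbf G$ by its scheme-theoretic center. It is semisimple adjoint and defined over $\mathbb F_q$, and on $\bar{\mathbb F}$-points the sequence $1\to\mathbf Z\to\mathbf G\to\mathbf H\to1$ is exact and $F$-equivariant. Lang's theorem says that $z\mapsto z^{-1}F(z)$ is surjective on a connected group. Let $h\in H=\mathbf H^F$ and lift it to $g\in\mathbf G$. Then $g^{-1}F(g)\in\mathbf Z$, and since $\mathbf Z$ is connected we can write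 it as $z^{-1}F(z)$ with $z\in\mathbf Z$. Then $gz^{-1}$ is an $F$-fixed lift of $h$. So
$$1\to\mathbf Z^F\to G\to H\to1$$
is exact. This is the first use of the connected center.

**Step 2: bound the degree sum over one central character.** Fix $\omega$. If $\chi\in\mathrm{Irr}(G|\omega)$, its restriction to $\mathbf Z^F$ is $\chi(1)\omega$, so by Frobenius reciprocity $\mathrm{Ind}_{\mathbf Z^F}^G\omega=\sum_{\chi\in\mathrm{Irr}(G|\omega)}\chi(1)\chi$. Comparing degrees,
$$\sum_{\chi\in\mathrm{Irr}(G|\omega)}\chi(1)^2=|G:\mathbf Z^F|=|H|.$$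
Next, these characters are linearly independent in the space of class functions $f$ on $G$ with $f(zg)=\omega(z)f(g)$ for $z\in\mathbf Z^F$. The preimage in $G$ of a conjugacy class of $H$ is the set of all $z\cdot hgh^{-1}$ for a fixed $g$, with $h\in G$ and $z\in\mathbf Z^F$; on it $f$ is determined by $f(g)$. So the space has dimension at most $k(H)$, and $|\mathrm{Irr}(G|\omega)|\le k(H)$. By Cauchy–Schwarz,
$$\sum_{\chi\in\mathrm{Irr}(G|\omega)}\chi(1)\le\sqrt{k(H)\,|H|}.\tag{1}$$
Summing $|\mathrm{Irr}(G|\omega)|\le k(H)$ over the $|\mathbf Z^F|$ characters $\omega$ and using $|G|=|\mathbf Z^F||H|$,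
$$k(G)\,|G|\le|\mathbf Z^F|^2\,k(H)\,|H|.\tag{2}$$

**Step 3: split $H$ into simple pieces.** $\mathbf H$ is a direct product of simple adjoint groups, permuted by $F$. On an orbit $\mathbf H_1,F\mathbf H_1,\dots,F^{k-1}\mathbf H_1$ of length $k$, the fixed points are the elements $(h,F(h),\dots,F^{k-1}(h))$ with $F^k(h)=h$. So $H\cong\prod_i\mathbf H_i^{F^{k_i}}$, one factor per orbit, and $F^{k_i}$ is a Frobenius map of $\mathbf H_i$ over $\mathbb F_{q^{k_i}}$. Class number and order are multiplicative. With $\delta_i,l_i$ the dimension and rank of $\mathbf H_i$, Proposition 2 bounds the $i$-th factor strictly by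
$$q^{k_i(\delta_i-l_i)}(q^{k_i}+1)^{2l_i}\le q^{k_i(\delta_i-l_i)}(q+1)^{2k_il_i},$$
because $q^k+1\le(q+1)^k$. Since $\sum k_i(\delta_i-l_i)=2N$ and $\sum k_il_i=l$,
$$k(H)\,|H|\le q^{2N}(q+1)^{2l},\quad\text{strictly if }l>0.\tag{3}$$

**Step 4: put back the torus.** By Section 2, $|\mathbf Z^F|\le(q+1)^{\dim\mathbf Z}$, with equality if and only if $F$ acts on $X(\mathbf Z)$ as $-q$. Now (1) and (3) give the first claim of part 1; summing over $\omega$ gives the second. Part 2 follows from (2) and (3). For part 3: if $l>0$, both inequalities are strict by (3). If $l=0$, then $\mathbf G=\mathbf Z$ is a torus with $\sum\chi(1)=k(G)=|G|=|\mathbf Z^F|$, and both equalities hold exactly when $|\mathbf Z^F|=(q+1)^r$. $\blacksquare$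

From now on $\mathbf H$ is as in Proposition 2, and we put $x=1/q\in(0,\frac12]$. Dividing by $q^{\delta+l}$, the goal is
$$\frac{k(H)}{q^l}\cdot\frac{|H|}{q^\delta}<(1+x)^{2l}.\tag{4}$$

## 4. Orders, Jordan decomposition, unipotent characters

**The order of $H$.** $F$ acts on the character group of a maximally split torus as $q\varphi$, with $\varphi$ of finite order preserving the root system and a base. We call $H$ *split* if $\varphi=1$. The textbook order formula is $|H|=q^\delta\prod_i(1-\varepsilon_ix^{d_i})$, with $d_i$ the degrees of the Weyl group and $\varepsilon_i$ roots of unity.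

In the split case all $\varepsilon_i=1$, and $2$ is always a degree, so
$$|H|\le q^\delta(1-x^2)\quad(H\text{ split}).\tag{5}$$
In every case $|H|\le q^\delta$. We check the non-split forms, using that $(1-\alpha)(1+\beta)=1+\beta-\alpha-\alpha\beta\le1$ when $0\le\beta\le\alpha$.

* ${}^2A_l$: the product is $\prod_{i=2}^{l+1}(1-(-x)^i)$. Pair $i=2k$ with $i=2k+1$: $(1-x^{2k})(1+x^{2k+1})\le1$. A leftover last factor has $i$ even and is $<1$.
* ${}^2D_l$: degrees $2,4,\dots,2l-2$ and $l$, with sign $-1$ at $l$. We have $(1-x^2)(1+x^l)\le1$, and the other factors are $<1$.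
* ${}^3D_4$: $(1-x^2)(1-x^6)(1+x^4+x^8)$, and $(1-x^2)(1+x^4+x^8)=1-x^2+x^4-x^6+x^8-x^{10}\le1$.
* ${}^2E_6$: degrees $2,5,6,8,9,12$, with sign $-1$ at $5$ and $9$. We have $(1-x^2)(1+x^5)\le1$, $(1-x^8)(1+x^9)\le1$, and the rest are $<1$.

**Jordan decomposition.** Let $\mathbf H^*$ be the dual group. As $\mathbf H$ is adjoint, $\mathbf H^*$ is simply connected. Three facts are recalled.

* Centralizers of semisimple elements of $\mathbf H^*$ are connected (Steinberg). By Lang's theorem, rational semisimple classes of $\mathbf H^{*F}$ then correspond to $F$-stable geometric semisimple classes.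
* The number of $F$-stable semisimple classes of $\mathbf H^*$ is exactly $q^l$ (Steinberg; Carter, *Finite Groups of Lie Type*, Thm 3.7.6).
* $\mathrm{Irr}(H)$ is the disjoint union of Lusztig series indexed by the rational semisimple classes $(s)$. Since $Z(\mathbf H)$ is connected, the series of $s$ is in bijection with the unipotent characters of $C_{\mathbf H^*}(s)^F$ (Lusztig, *Characters of Reductive Groups over a Finite Field*, Thm 4.23; Digne–Michel, *Representations of Finite Groups of Lie Type*, Thm 13.23).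

Writing $u(C)$ for the number of unipotent characters of $C^F$, we get
$$k(H)=\sum_{(s)}u(C_{\mathbf H^*}(s)),\tag{6}$$
the sum over the $q^l$ $F$-stable semisimple classes.

*Example.* $\mathbf H=\mathrm{PGL}_2$, $\mathbf H^*=\mathrm{SL}_2$. Semisimple classes are separated by the trace, so $q$ of them are $F$-stable. For $q$ odd, $s=\pm1$ has $C=\mathrm{SL}_2$ with $u=2$ (the trivial and the Steinberg character); the other $q-2$ classes have a torus as centralizer, $u=1$. So $k=2+2+(q-2)=q+2$. For $q$ even only $s=1$ is special and $k=q+1$.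

**Reduction of $u(C)$ to components.** Unipotent characters factor through the adjoint group of $C$, so $u(C)$ is the product, over $F$-orbits of simple components of $C$, of the number for one component with its induced Frobenius. Suzuki and Ree types do not occur, because $F$ acts on the root datum as $q$ times a finite-order automorphism, which preserves root lengths. For an orbit of several equal components we count only one of them, and all counts are $\ge1$. Hence $u(C)\le\prod(\text{maximum over forms})$, one factor for each simple component.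

**The counts** (Lusztig; Carter, §§13.8–13.9). Let $p(n)$ and $p_2(n)$ be the numbers of partitions and of bipartitions (ordered pairs of partitions with total size $n$); both are $0$ for $n<0$, and $p(\frac m2)=0$ for odd $m$.

* $A_m,{}^2A_m$: $p(m+1)$.
* $B_m,C_m$: $b(m)=\sum_{t\ge0}p_2(m-t^2-t)$, with $b(0)=1$.
* $D_m$: $\frac12\big(p_2(m)+3p(\frac m2)\big)+p_2(m-4)+p_2(m-16)+\cdots$ (the shifts are $(2k)^2$). ${}^2D_m$: $p_2(m-1)+p_2(m-9)+\cdots$ (the shifts are odd squares).
* ${}^3D_4$: $8$; $G_2$: $10$; $F_4$: $37$; $E_6,{}^2E_6$: $30$; $E_7$: $76$; $E_8$: $166$.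

For instance $C_2$ has $p_2(2)+p_2(0)=5+1=6$. From $p_2(0),\dots,p_2(6)=1,2,5,10,20,36,65$ we get $b(0),\dots,b(6)=1,2,6,12,25,46,86$. Let $d_m$ be the maximum over forms for $D_m$: $d_2=4$ ($D_2=A_1A_1$), $d_3=5$ ($D_3=A_3$), $d_4=13+1=14$, $d_5=18+2=20$, $d_6=37+5=42$.

**Lemma 3.** For a simple component of rank $m$ and any form, $u\le2^m$ if it is simply laced, and $u\le\frac85\,2^m$ if it is of type $B_m$ or $C_m$.

*Proof.* Type $A$: $p(m+1)\le2^m$, the number of compositions of $m+1$.

Next we show $p_2(n)\le\frac54\,2^n$. For $n\le5$ compare $1,2,5,10,20,36$ with $1.25,2.5,5,10,20,40$. For $n\ge6$ use induction. The logarithmic derivative of $\prod_i(1-y^i)^{-2}=\sum p_2(n)y^n$ gives $n\,p_2(n)=2\sum_{k=1}^n\sigma(k)p_2(n-k)$. Since $\sum_k\sigma(k)y^k=\sum_kk\,y^k/(1-y^k)$,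
$$\sum_{k\ge1}\sigma(k)2^{-k}=\sum_{k\ge1}\frac k{2^k-1}<\Big(1+\tfrac23+\tfrac37+\tfrac4{15}+\tfrac5{31}\Big)+\tfrac{64}{63}\sum_{k\ge6}k2^{-k}<2.53+\tfrac{64}{63}\cdot\tfrac7{32}<3 .$$
So $n\,p_2(n)\le2\cdot\frac54\,2^n\cdot3$, that is, $p_2(n)\le\frac54\,2^n\cdot\frac6n\le\frac54\,2^n$.

Hence $b(m)\le\frac54\,2^m(1+\frac14+\frac1{64}+\frac1{4096}+\cdots)\le\frac85\,2^m$; the bracket is less than $1.266$.

For $D_m$, $m\ge4$: $\frac32p(\frac m2)\le\frac34\,2^{m/2}\le\frac3{16}\,2^m$, so the count is at most $2^m\big[\frac54(\frac12+2^{-4}+2^{-15})+\frac3{16}\big]<2^m$ (the $2^{-15}$ covers $2^{-16}+2^{-36}+\cdots$). For ${}^2D_m$ it is at most $\frac54(\frac12+2^{-8})2^m<2^m$. Finally $8\le2^4$, $30\le2^6$, $76\le2^7$, $166\le2^8$. $\square$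

## 5. Semisimple classes as points of an alcove

We now organize the sum (6) by the type of the centralizer.

Let $\mathbf T^*\subset\mathbf H^*$ be a maximally split torus, $\Phi$ the root system of $\mathbf H^*$, and $Y=Y(\mathbf T^*)$ the cocharacter lattice. It is the coroot lattice, because $\mathbf H^*$ is simply connected. Let $V=Y\otimes\mathbb R$, and let $W_a=W\ltimes Y$ be the affine Weyl group, generated by the reflections in the hyperplanes $\{\alpha=k\}$, $\alpha\in\Phi$, $k\in\mathbb Z$. A closed fundamental alcove is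
$$A=\{v:\alpha_i(v)\ge0\ (1\le i\le l),\ \theta(v)\le1\},$$
with $\theta$ the highest root. It is a simplex. Its walls are the nodes $0,1,\dots,l$ of the extended Dynkin diagram, node $0$ standing for $\theta=1$. Each $W_a$-orbit in $V$ meets $A$ exactly once.

Let $\Lambda=\mathbb Z_{(p)}\subset\mathbb Q$ be the rationals with denominator prime to $p$. Then $\bar{\mathbb F}^*\cong\Lambda/\mathbb Z$, so $\mathbf T^*=Y\otimes\bar{\mathbb F}^*\cong(Y\otimes\Lambda)/Y$. Semisimple classes of $\mathbf H^*$ are $W$-orbits on $\mathbf T^*$, so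
$$\{\text{semisimple classes}\}\longleftrightarrow(Y\otimes\Lambda)/W_a\longleftrightarrow A\cap(Y\otimes\Lambda).$$
$F$ acts by $v\mapsto q\varphi(v)$, with $\varphi$ of finite order preserving $\Phi$ and the base. Fix an inner product invariant under $W$ and $\varphi$.

*Type.* Suppose $v\in A$ lies on exactly the walls $J\subsetneq\{0,\dots,l\}$; we say the class has type $J$. The (connected) centralizer has root system $\Phi_v=\{\alpha:\alpha(v)\in\mathbb Z\}$. Near $v$ the only hyperplanes of the arrangement are $\{\alpha=\alpha(v)\}$ with $\alpha\in\Phi_v$, and $A$ coincides near $v$ with one of the chambers they cut out. The walls of that chamber are the walls in $J$, so the gradients of these walls form a base of $\Phi_v$. Thus the Dynkin diagram of the centralizer is the subdiagram $J$.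

*Example 1.* $\mathbf H^*=\mathrm{Sp}_4$: $Y=\mathbb Z^2$, roots $\pm2e_i$, $\pm e_1\pm e_2$, and $A=\{\frac12\ge v_1\ge v_2\ge0\}$. Node $0$ is $v_1=\frac12$, node $1$ is $v_1=v_2$, node $2$ is $v_2=0$. The three vertices are $(0,0)$ (the identity, $J=\{1,2\}$, type $C_2$), $(\frac12,\frac12)$ (the element $-1$, $J=\{0,1\}$, type $C_2$), and $(\frac12,0)$ with $J=\{0,2\}$ and centralizer $\mathrm{SL}_2\times\mathrm{SL}_2$. The last two vertices are in $Y\otimes\Lambda$ only if $p\ne2$.

*Example 2.* $\mathbf H^*=\mathrm{SL}_2$: $V=\mathbb R$, $W_a$ is generated by $v\mapsto-v$ and $v\mapsto v+1$, and $A=[0,\frac12]$. Folding $v\mapsto qv$ back into $A$ gives a tent map with $q$ linear branches, and the $F$-stable classes are its fixed points. Each branch is expanding, so it carries at most one fixed point. This is the idea of the next lemma.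

Let $n_J$ be the number of $F$-stable classes of type $J$.

**Lemma 4.** $n_J\le q^{\,l-|J|}$.

*Proof.* *Refined faces.* Let $A_J$ be the open face of $A$ consisting of the points lying on exactly the walls $J$, and $m=l-|J|=\dim A_J$. The map $q\varphi$ sends the hyperplane $\{\alpha=k\}$ to $\{\alpha\circ\varphi^{-1}=qk\}$, which again belongs to the arrangement. So the preimage of the arrangement under $q\varphi$ contains the arrangement. Hence every open face of the preimage arrangement (call it a *refined face*) lies in a single open face of the original one.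

*A refined face for each class.* Let $v\in A_J$ represent an $F$-stable class. Then $q\varphi(v)$ is in the $W_a$-orbit of $v$; choose $g\in W_a$ with $g(q\varphi(v))=v$, and put $\psi=g\circ q\varphi$. Let
$$D_v=\psi^{-1}(A_J)=(q\varphi)^{-1}(g^{-1}A_J).$$
As $g^{-1}A_J$ is a face of the arrangement, $D_v$ is a refined face. It contains $v$, because $\psi(v)=v\in A_J$. So $D_v\subset A_J$. As $\psi$ multiplies distances by $q$, the $m$-dimensional volume of $D_v$ is $q^{-m}\mathrm{vol}(A_J)$.

*Injectivity.* Suppose $D_v=D_{v'}=D$, with $\psi'=g'\circ q\varphi$ belonging to $v'$. Then $\psi'\psi^{-1}=g'g^{-1}$ maps $A_J=\psi(D)$ onto $\psi'(D)=A_J$. As each $W_a$-orbit meets $A$ once, $g'g^{-1}$ fixes $A_J$ pointwise, so $\psi=\psi'$ on $D$. Both $v,v'\in D$ are then fixed by $\psi$, which multiplies distances by $q>1$, so $v=v'$.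

*Count.* Distinct $v$ give distinct, hence disjoint, refined faces in $A_J$, each of volume $q^{-m}\mathrm{vol}(A_J)$. There are at most $q^m$ of them. (For $m=0$, $A_J$ is a point and $n_J\le1$.) $\square$

## 6. Two criteria, and why each saving is needed

Let $u_J$ be the product over the components of the subdiagram $J$ of the maximal count over forms, so $u(C)\le u_J$ for centralizers of type $J$; $u_\varnothing=1$.

The most direct bound is $k(H)\le\sum_Jn_Ju_J\le q^l\sum_Ju_Jx^{|J|}$. It is not good enough. Each of the $l+1$ single nodes is an $A_1$ with $u=2$, so its $x$-coefficient is $2(l+1)$, while the target $(1+x)^{2l}$, even after division by the factor $1-x^2$ from (5), has $x$-coefficient $2l$. So for each type the direct bound fails for all large $q$. For $A_1$ it reads $1+4x$ against $\frac{1+x}{1-x}$, and $(1+4x)(1-x)-(1+x)=2x(1-2x)>0$ for every $q\ge3$.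

The cure is to use Steinberg's exact count $\sum_Jn_J=q^l$ and to pay only for the excess $u-1$. By (6) and Lemma 4,
$$k(H)\le q^l+\sum_Jn_J(u_J-1)\le q^lK,\qquad K=1+\sum_{\varnothing\ne J\subsetneq\{0,\dots,l\}}(u_J-1)x^{|J|}.\tag{7}$$
Now the $x$-coefficient is $l+1\le2l$. Write $c_j=\sum_{|J|=j}(u_J-1)$ for the coefficient of $x^j$ in $K$, and
$$T=\frac{(1+x)^{2l}}{1-x^2}=\frac{(1+x)^{2l-1}}{1-x},$$
a power series with nonnegative coefficients, namely the partial sums of the binomial coefficients $\binom{2l-1}j$.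

**Lemma 5.** The inequality of Proposition 2 holds if either

* (I) $K<(1+x)^{2l}$, or
* (II) $H$ is split, $K\le T$, and moreover $K<T$ or $|H|<q^\delta(1-x^2)$.

In both cases $K$ may be replaced by any upper bound for $k(H)/q^l$.

*Proof.* We need (4). In case (I) use $|H|\le q^\delta$; in case (II) use (5) and $T(1-x^2)=(1+x)^{2l}$. $\square$

Criterion (I) alone would not do. For $G_2$ we shall find $K=1+3x+14x^2$. At $q=3$ this is $\frac{32}9=\frac{288}{81}$, while $(1+x)^4=\frac{256}{81}$. Criterion (II) has $T=(\frac43)^3/\frac23=\frac{32}9$: exactly equal.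

Types to treat: $A_l$ ($l\ge1$), $B_l$ ($l\ge3$), $C_l$ ($l\ge2$), $D_l$ ($l\ge4$), $E_6,E_7,E_8,F_4,G_2$, with the forms ${}^2A_l,{}^2D_l,{}^3D_4,{}^2E_6$.

## 7. Simply laced types, all forms

For small rank we list the subsets $J$ of the extended diagram.

* $A_1$: two nodes; $K=1+2x<1+2x+2x^2+\cdots=T$. $A_1$ is split, so (II) applies.
* $A_2$ (triangle): three nodes, three $A_2$ with $u-1=2$. $K=1+3x+6x^2<(1+x)^4$. (I).
* $A_3$ ($4$-cycle): $c_1=4$; $c_2=4\cdot2+2\cdot3=14$ (four $A_2$, two $A_1A_1$); $c_3=4\cdot4=16$. The coefficients of $(1+x)^6$ are $6,15,20$. (I).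
* $A_4$ ($5$-cycle): $c_1=5$; $c_2=5\cdot2+5\cdot3=25$; $c_3=5\cdot4+5\cdot5=45$ (five $A_3$, five $A_2A_1$); $c_4=5\cdot6=30$. Against $8,28,56,70$. (I).
* $D_4$ (a center and four leaves): $c_1=5$; $c_2=4\cdot2+6\cdot3=26$; $c_3=6\cdot4+4\cdot7=52$ (six $A_3$, four $A_1^3$); $c_4=4\cdot13+15=67$ (four $D_4$, one $A_1^4$). Against $8,28,56,70$. (I).

**Rank $l\ge5$, coefficient by coefficient.** By Lemma 3, $u_J\le2^{|J|}$, so $c_j\le\binom{l+1}j(2^j-1)$ for $1\le j\le l$. We compare with $\binom{2l}j$:

* $j=1$: $2l-(l+1)=l-1$.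
* $j=2$: $\binom{2l}2-3\binom{l+1}2=\frac{l(l-5)}2\ge0$.
* $j=3$: $7\binom{l+1}3-\binom{2l}3=\frac{l(l-1)}6\big[7(l+1)-4(2l-1)\big]=\frac{l(l-1)(11-l)}6$.
* $j=4$: $15\binom{l+1}4-\binom{2l}4=\frac{l(l-1)}{24}\big[15(l+1)(l-2)-4(2l-1)(2l-3)\big]=\frac{l(l-1)(l-3)(14-l)}{24}$.
* $5\le j\le l$: $2^j\binom{l+1}j\big/\binom{2l}j=\prod_{i<j}\frac{2l+2-2i}{2l-i}$. The factors with $i\ge2$ are $\le1$, and the first five multiply to $\frac{(2l+2)(2l-6)}{(2l-1)(2l-3)}=\frac{4l^2-8l-12}{4l^2-8l+3}<1$. So $c_j<\binom{2l}j$.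

**The case $x\le\frac13$.** Only $j=3,4$ can be in deficit, and $j=1$ gives a surplus $(l-1)x$. Dividing by $(l-1)x$, (I) follows from
$$\frac{[l(11-l)]_+}6x^2+\frac{[l(l-3)(14-l)]_+}{24}x^3<1 .$$
For integers $l\ge5$ we have $l(11-l)\le30$. The values of $l(l-3)(14-l)$ for $l=5,\dots,13$ are $90,144,196,240,270,280,264,216,130$, all less than $288$, and for $l\ge14$ they are $\le0$. So the left side is less than $\frac{30}{6\cdot9}+\frac{288}{24\cdot27}=\frac59+\frac49=1$.

**The case $x=\frac12$.** Here
$$K\le1+\sum_{j=0}^l\binom{l+1}j(1-2^{-j})=2^{l+1}-(\tfrac32)^{l+1}+2^{-l-1}.$$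
For $l=5$ this is $<52.7<57.6<(\frac94)^5$. For $l\ge6$ it is $<2^{l+1}<(\frac94)^l$, since $(\frac98)^6>2.02$. (I).

As $q=2$ or $q\ge3$, this settles $A_l,{}^2A_l,D_l,{}^2D_l,{}^3D_4,E_6,{}^2E_6,E_7,E_8$.

## 8. $G_2$, $F_4$ and $C_2$

These are split, since $\varphi$ preserves root lengths. We use (II).

**$G_2$** (path $0-1\equiv2$). Three single nodes; the pairs $\{0,1\},\{1,2\},\{0,2\}$ have types $A_2,G_2,A_1A_1$ and contribute $2+9+3$. So $K=1+3x+14x^2$ and
$$(1+x)^3-(1-x)K=x-8x^2+15x^3=x(1-3x)(1-5x),$$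
which is $\ge0$ for $q\le3$ and for $q\ge5$. It vanishes at $q=3,5$, but $|H|=q^{14}(1-x^2)(1-x^6)<q^{14}(1-x^2)$, so (II) applies for every $q\ne4$.

For $q=4$ the inequality $K\le T$ is false, and we use arithmetic. At the vertex of type $A_1A_1$ the omitted node is $1$, and $\alpha_1$ has coefficient $2$ in $\theta$. There $\alpha_2(v)=0$ and $\theta(v)=1$, so $\alpha_1(v)=\frac12\notin\mathbb Z_{(2)}$, and $v\notin Y\otimes\Lambda$. This type does not occur in characteristic $2$, so $K$ may be replaced by $1+3x+11x^2$, and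
$$(1+x)^3-(1-x)(1+3x+11x^2)=x(1-5x+12x^2)>0,$$
the quadratic having discriminant $25-48<0$.

**$F_4$** (path $0-1-2\Rightarrow3-4$). $c_1=5$. $c_2=2+2+5+2+6\cdot3=29$ (the pairs $01,12,23,34$, and six pairs $A_1A_1$). For triples, in the order $\{012\},\{123\},\{234\},\{013\},\{014\},\{023\},\{034\},\{124\},\{134\},\{024\}$,
$$c_3=4+11+11+5+5+11+5+5+5+7=69 .$$
(For instance $\{123\}$ is $B_3$ with $12-1$, and $\{023\}$ is $A_1B_2$ with $2\cdot6-1$.) Omitting the nodes $0,1,2,3,4$ in turn gives $F_4$, $A_1C_3$, $A_2A_2$, $A_3A_1$, $B_4$, so $c_4=36+23+8+9+24=100$. Here $T=(1+x)^7/(1-x)=1+8x+29x^2+64x^3+99x^4+\cdots$, hence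
$$T-K\ge3x-5x^3-x^4=x(3-5x^2-x^3)>0\quad\text{for }x\le\tfrac12 .$$

**$C_2=B_2$** (path $0\Rightarrow1\Leftarrow2$). The pairs are $C_2,C_2,A_1A_1$, so $K=1+3x+(5+5+3)x^2$ and $(1+x)^3-(1-x)K=x(1-7x+14x^2)>0$ (discriminant $49-56=-7$).

## 9. $B_l$ and $C_l$, $l\ge3$, in characteristic $2$

From here on "type $B_l$ or $C_l$" refers to $\mathbf H^*$. It is $\mathrm{Sp}_{2l}$ (type $C_l$, $Y=\mathbb Z^l$) or $\mathrm{Spin}_{2l+1}$ (type $B_l$, $Y=\{v\in\mathbb Z^l:\sum v_i\text{ even}\}$). The Dynkin diagram has no nontrivial automorphism preserving root lengths, so $\varphi=1$ and $H$ is split.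

Let $p=2$. There are bijective isogenies over $\mathbb F_q$ from $\mathrm{SO}_{2l+1}$ to $\mathrm{Sp}_{2l}$ and from $\mathrm{Sp}_{2l}$ to its adjoint group. They commute with $F$, so they induce isomorphisms on $F$-fixed points. The finite adjoint groups of types $B_l$ and $C_l$ are thus isomorphic, with equal $\delta$ and $l$, and we may take $\mathbf H=\mathrm{SO}_{2l+1}$, $\mathbf H^*=\mathrm{Sp}_{2l}$.

The wall of node $0$ is $v_1=\frac12$, which contains no point of $\mathbb Z_{(2)}^l$. So only $J\subset\{1,\dots,l\}$ occur, and such $J$ contain at most one double bond, $\{l-1,l\}$. The obstruction of Section 6 is gone: there are only $l$ single nodes, and the direct bound is enough. By Lemma 3, $u_J\le2^{|J|}$, with an extra factor $\frac85$ if $\{l-1,l\}\subset J$. With $b=1+2x$,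
$$\frac{k(H)}{q^l}\le\sum_{J\subset\{1,\dots,l\}}u_Jx^{|J|}\le b^l+\tfrac35(2x)^2b^{l-2}<b^l+l\,x^2b^{l-1}\le(b+x^2)^l=(1+x)^{2l}.$$
The strict step uses $\frac{12}5<l$ and $b>1$; the last inequality is the start of the binomial expansion. (I).

**From now on $q$ is odd.**

## 10. $B_l$ and $C_l$: exact coefficients, $q=3$, and small rank

**Step 1: compute $c_j$ for $C_l$.** The extended diagram is the path $0\Rightarrow1-\cdots-(l-1)\Leftarrow l$. A proper $J$ arises by deleting $t+1\ge1$ nodes. It leaves end components $C_a,C_{a'}$ ($a,a'\ge0$, $C_1=A_1$) and $t$ interior gaps $A_{m_i-1}$ ($m_i\ge1$). Counting nodes, $a+a'+\sum m_i=l$ and $|J|=l-t=a+a'+\sum(m_i-1)$. With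
$$\mathcal B(y)=\sum_mb(m)y^m,\qquad R(y)=\sum_{i\ge0}p(i+1)y^i=1+2y+3y^2+5y^3+7y^4+11y^5+\cdots$$
we get
$$c_j=[y^j]\,\mathcal B(y)^2R(y)^{l-j}-\tbinom{l+1}j .$$
Multiplying out:

* $\mathcal B^2=1+4y+16y^2+48y^3+134y^4+336y^5+800y^6+\cdots$
* $\mathcal B^2R=1+6y+27y^2+97y^3+305y^4+867y^5+\cdots$
* $\mathcal B^2R^2=1+8y+42y^2+174y^3+617y^4+\cdots$
* $\mathcal B^2R^3=1+10y+61y^2+287y^3+\cdots$
* $\mathcal B^2R^4=1+12y+84y^2+\cdots$
* $\mathcal B^2R^5=1+14y+\cdots$

For example, for $l=4$: $c_3=97-\binom53=87$. The results: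

| $l$ | $c_1,\dots,c_l$ | $T_1,T_2,\dots$ (coefficients of $T$) |
|---|---|---|
| 3 | 4, 21, 44 | 6, 16, 26 |
| 4 | 5, 32, 87, 129 | 8, 29, 64, 99 |
| 5 | 6, 46, 154, 290, 330 | 10, 46, 130, 256, 382 |
| 6 | 7, 63, 252, 582, 846, 793 | (not needed) |

**Step 2: the table also bounds $B_l$.**

**Lemma 6.** Let $3\le l\le6$. Then $\sum_{|J|=j}u^B_J\le\sum_{|J|=j}u^C_J$ for each $1\le j\le l$.

*Proof.* Label the extended diagram of $B_l$ so that $0$ and $1$ are both joined to $2$, and $2-3-\cdots-(l-1)\Rightarrow l$. We compare the same $J$ in both diagrams.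

(i) $0\notin J$: the diagrams on $\{1,\dots,l\}$ are $B_l$ and $C_l$, with equal counts, so $u_J^B=u_J^C$.

(ii) $\{0,1\}\subset J$: let $r$ be the least node not in $J$, so $2\le r\le l$. The nodes $0,\dots,r-1$ form $D_r$ in the $B$-diagram and $C_r$ in the $C$-diagram, the other components agree in their counts, and $d_r\le b(r)$: $4,5,14,20,42\le6,12,25,46,86$.

(iii) $0\in J$, $1\notin J$: let $\{2,\dots,r+1\}\subset J$ be the maximal run starting at $2$ ($r\ge0$). Suppose $l$ is not in the run. In the $B$-diagram node $0$ is attached to the run and gives $A_{r+1}$, with count $p(r+2)$; in the $C$-diagram we have $A_1$ and $A_r$, with count $2p(r+1)$. We claim $p(n+1)\le2p(n)$ for $n\ge1$. Partitions of $n+1$ with a part $1$ number $p(n)$. In any other, lower one smallest part by $1$; the result is a partition of $n$ with a unique smallest part, and raising that part recovers the original, so this map is injective. If $l$ is in the run, then $J=\{0,2,\dots,l\}$, and $b(l)$ replaces $2b(l-1)$.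

This last replacement can go the wrong way: for $l=4$, $25>24$. So combine this $J$ with $\{0,\dots,l-1\}$, also of size $l$, for which $d_l$ replaces $b(l)$. The total for $B$ is $b(l)+d_l$, and the total for $C$ is $2b(l-1)+b(l)$. The first is not larger because $d_l\le2b(l-1)$: $5,14,20,42\le12,24,50,92$. $\square$

Since both diagrams have the same number of subsets of each size, the table bounds $K$ for both types.

**Step 3: $q=3$, $3\le l\le6$.** Here $T=\frac32(\frac43)^{2l-1}$, and we use (II).

* $l=3$: $K\le\frac{27+36+63+44}{27}=\frac{170}{27}=\frac{510}{81}<\frac{512}{81}=T$.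
* $l=4$: $K\le\frac{81+135+288+261+129}{81}=\frac{894}{81}=\frac{8046}{729}<\frac{8192}{729}=T$.
* $l=5$: $K\le\frac{243+486+1242+1386+870+330}{243}=\frac{4557}{243}=\frac{123039}{6561}<\frac{131072}{6561}=T$.
* $l=6$: $K\le\frac{729+1701+5103+6804+5238+2538+793}{729}=\frac{22906}{729}=\frac{1855386}{59049}<\frac{2097152}{59049}=T$.

**Step 4: $q=3$, $l\ge7$.** Here Lemma 3 is sharp enough. It gives $u_J\le2^{|J|}(\frac85)^{e(J)}$, with $e(J)$ the number of double bonds contained in $J$. The extended diagram has two disjoint double bonds for $C_l$, and one for $B_l$. By (7),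
$$K=\sum_{J\text{ proper}}u_Jx^{|J|}-\big[(1+x)^{l+1}-x^{l+1}-1\big].$$
In the bound we extend the sum of $(2x)^{|J|}(\frac85)^{e(J)}$ to all $J\subset\{0,\dots,l\}$; the added term for the full set is at least $(2x)^{l+1}\ge x^{l+1}$, so it pays for the $+x^{l+1}$. Writing $(\frac85)^{e(J)}$ as a product of factors $1+\frac35\mathbf 1_{\text{bond}\subset J}$ and summing, with $b=1+2x=\frac53$ and $x=\frac13$,
$$K\le b^{l+1}+\tfrac{24}5x^2b^{l-1}+\tfrac{144}{25}x^4b^{l-3}-(1+x)^{l+1}+1 .$$
The coefficients are $2\cdot\frac35\cdot4$ and $\frac9{25}\cdot16$; for $B_l$ even less is needed.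

* $l=7$: $K<59.54+11.44+0.55-9.98+1<62.6<63.1<T$.
* $l=8$: $K<99.23+19.06+0.92-13.31+1=106.9<112.2<T$.
* $l\ge9$: $T=\frac98(\frac{16}9)^l$ and, dropping $1-(1+x)^{l+1}<0$, $K<b^l(\frac53+0.32+0.01536)$. As $\frac{16}9\big/\frac53=\frac{16}{15}$, it suffices that $(\frac{16}{15})^l>\frac89(\frac53+0.32+0.01536)$. The right side is $<1.7797$, and $(\frac{16}{15})^9>1.787$.

So (II) holds for $q=3$ and all $l\ge3$.

**Step 5: $q\ge5$ odd, $l=3,4,5$.** Now $x\le\frac15$. We subtract the table and drop nonnegative terms of $T-K$: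

* $l=3$: $T-K\ge x(2-5x-18x^2)\ge x(2-1-0.72)>0$;
* $l=4$: $T-K\ge x(3-3x-23x^2-30x^3)\ge x(3-0.6-0.92-0.24)>0$;
* $l=5$: $T-K\ge x(4-24x^2-34x^3)\ge x(4-0.96-0.28)>0$.

(II) holds.

## 11. $B_l$ and $C_l$, $q\ge5$ odd, $l\ge6$: counting eigenvalue multisets

A bound uniform in $l$ is still missing. Lemma 4 treats each $J$ separately, and this is wasteful here. In type $C_l$ the $l-1$ interior single nodes are each allowed $q^{l-1}$ classes, although all of them describe the same thing: exactly one pair of equal eigenvalues different from $\pm1$. So we count classes by eigenvalue multiplicities instead.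

**Step 1: types and their number.** As $2$ is a unit in $\Lambda$, $Y\otimes\Lambda=\Lambda^l$ for both lattices. A $W\ltimes\mathbb Z^l$-orbit in $\Lambda^l$ is a multiset of $l$ elements $\tau_i\in\bar{\mathbb F}^*$ taken up to inversion, or, equivalently, a multiset of $l$ elements $\tau_i+\tau_i^{-1}\in\bar{\mathbb F}$. $F$ acts by the $q$-Frobenius of $\bar{\mathbb F}$. Say the multiset has type $(a,a',\mu)$ if $\tau=1$ has multiplicity $a$, $\tau=-1$ has multiplicity $a'$, and the multiplicities of the other elements form the partition $\mu$ of $l-a-a'$, with $t$ parts. If $k_m$ parts equal $m$, then in an $F$-stable multiset the $k_m$ elements of multiplicity $m$ form an $F$-stable set, that is, the root set of a monic polynomial of degree $k_m$ over $\mathbb F_q$. So there are at most $q^{\sum k_m}=q^t$ $F$-stable orbits of given type. Note $l-t=a+a'+\sum(\mu_i-1)$.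

*Example.* For $l=2$ the type $(0,0,(2))$ has $t=1$: the element $\tau+\tau^{-1}$ lies in $\mathbb F_q\setminus\{2,-2\}$, giving $q-2\le q$ orbits.

**Step 2: the two generating functions at $x=\frac15$.** Put
$$B(x)=\sum_mb(m)x^m=1+2x+6x^2+\cdots,\qquad g(x)=\prod_{m\ge2}\frac1{1-p(m)x^{m-1}}=1+2x+7x^2+\cdots .$$
By the definition of $b$, $B=P^2\sum_{t\ge0}x^{t^2+t}$ with $P=\prod_{i\ge1}(1-x^i)^{-1}$. At $x=\frac15$, Euler's pentagonal number theorem gives $P^{-1}=1-x-x^2+x^5+x^7-x^{12}-\cdots>0.7603$, so $P\le1.3153$ and $P^2\le1.7301$. Also $\sum x^{t^2+t}=1+0.04+0.000064+\cdots\le1.0401$. So $B\le1.7996$.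

For $g$, the factors $1-p(m)5^{1-m}$, $m=2,\dots,8$, with $p(m)=2,3,5,7,11,15,22$, and the tail bound $\sum_{m\ge9}p(m)5^{1-m}\le\sum_{m\ge9}(\frac25)^{m-1}\le0.0011$ give
$$g^{-1}\ge0.6\cdot0.88\cdot0.96\cdot0.9888\cdot0.99648\cdot0.99904\cdot0.99971\cdot(1-0.0011)\ge0.4982 .$$
(The first two factors multiply to $0.528$; the later partial products exceed $0.5068$, $0.5012$, $0.4994$, $0.4989$, $0.4988$, $0.4982$.) Hence at $x=\frac15$
$$g\le2.0073,\qquad B^2g\le6.502,\qquad Bg\le3.613 .$$

We use these as follows. If $f=1+f_1x+f_2x^2+\cdots$ has nonnegative coefficients, then $\big(f-1-f_1x-f_2x^2\big)/x^3$ is nondecreasing, so on $[0,\frac15]$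
$$f(x)\le1+f_1x+f_2x^2+\kappa x^3,\qquad\kappa=125\big(f(\tfrac15)-1-\tfrac{f_1}5-\tfrac{f_2}{25}\big).\tag{8}$$
Since $l\ge6$, the target satisfies $(1+x)^{2l}\ge(1+x)^{12}\ge1+12x+66x^2+220x^3$.

**Step 3: type $C_l$.** Here $W_a=W\ltimes\mathbb Z^l$, and the centralizer has type $C_a\times C_{a'}\times\prod A_{\mu_i-1}$. By (6) and Step 1, $k(H)/q^l\le\sum_{(a,a',\mu)}b(a)b(a')\prod p(\mu_i)\,x^{l-t}$. Parts equal to $1$ contribute the factor $p(1)=1$ and nothing to the exponent $l-t$, and their number is determined by the other data and $l$. So we may sum over all $a,a'$ and all multisets of parts $\ge2$: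
$$\frac{k(H)}{q^l}\le B(x)^2g(x)=1+6x+31x^2+\cdots .$$
By (8), with $\kappa\le125(6.502-1-1.2-1.24)\le383$, this is at most $1+6x+31x^2+383x^3$. So (I) follows from $6+35x-163x^2>0$ on $[0,\frac15]$. This expression is concave, with end values $6$ and $6.48$.

**Step 4: type $B_l$, number of classes.** Now $W_a=W\ltimes Y$ has index $2$ in $W\ltimes\mathbb Z^l$, so a $W\ltimes\mathbb Z^l$-orbit splits into at most two $W_a$-orbits. It does not split if some $v_i\in\frac12+\mathbb Z$: the reflection $v_i\mapsto-v_i$ followed by the translation by $2v_ie_i$ fixes $v$. As $2v_i$ is odd, the translation vector is not in $Y$, so this element of the stabilizer lies outside $W\ltimes Y$. An $F$-stable $W_a$-orbit lies in an $F$-stable $W\ltimes\mathbb Z^l$-orbit. So the number of $F$-stable classes of type $(a,a',\mu)$ is at most $2q^t$ if $a'=0$, and at most $q^t$ if $a'\ge1$.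

**Step 5: type $B_l$, the bound.** The roots are $\pm e_i$ and $\pm e_i\pm e_j$. At coordinates in $\frac12+\mathbb Z$ only the roots $\pm e_i\pm e_j$ take integer values, so the centralizer has type $B_a\times D_{a'}\times\prod A_{\mu_i-1}$, with $D_1$ a torus. Because of the factor $2$, the direct sum would have constant term $2$, so we again use $k(H)=q^l+\sum(u-1)$ over the $F$-stable classes. The contributions to $k(H)/q^l-1$ are:

* $a'=0$: at most $2(Bg-1)$. The type with $a=0$ and all $\mu_i=1$ has $u-1=0$; for the others use $u-1\le u$.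
* $a'=1$: here $l-t=1+a+\sum(\mu_i-1)$, and in the same way the contribution is at most $x(Bg-1)$.
* $a'\ge2$: at most $\hat D\,Bg$ with $\hat D=4x^2+5x^3+14x^4+\sum_{i\ge5}(2x)^i$, using $d_2,d_3,d_4=4,5,14$ and $d_i\le2^i$ for $i\ge5$.

So
$$\frac{k(H)}{q^l}\le\Theta(x):=1+(2+x)(Bg-1)+\hat D\,Bg .$$
As $Bg=1+4x+17x^2+\cdots$, we have $\Theta=1+8x+(34+4+4)x^2+\cdots=1+8x+42x^2+\cdots$, with nonnegative coefficients. At $x=\frac15$, $\hat D\le0.16+0.04+0.0224+0.0171\le0.2396$ and $\Theta\le1+2.2\cdot2.613+0.2396\cdot3.613\le7.615$. By (8), with $\kappa\le125(7.615-1-1.6-1.68)\le417$, we get $\Theta\le1+8x+42x^2+417x^3$ on $[0,\frac15]$. So (I) follows from $4+24x-197x^2>0$ on $[0,\frac15]$. This expression is concave, with end values $4$ and $0.92$.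

**Completion.** All simple types, forms and $q$ have been treated: simply laced types in Section 7; $G_2,F_4,C_2$ in Section 8; $B_l,C_l$ with $l\ge3$ for $q$ even in Section 9, for $q=3$ in Steps 3 and 4 of Section 10, for odd $q\ge5$ in Step 5 of Section 10 ($l\le5$) and in Section 11 ($l\ge6$). This proves Proposition 2, and with Section 3, Theorem 1. $\blacksquare$
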